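
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Self-absorption of Hankel systems does not characterize lunar monoids}


\begin{abstract}
The Hankel system of a cancellative monoid $\mathcal M$ is the family of
$0$--$1$ matrices $\Gamma_t=[\mathbf 1_{\{ab=t\}}]_{a,b\in\mathcal M}$. It is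
known to have the self-absorption property (SAP) whenever $\mathcal M$ is
lunar, that is, whenever $ax=by$, $cx=dy$ and $az=bw$ imply $cz=dw$, and Han,
Qiu and Wang conjectured that the two conditions are equivalent. We disprove
the conjecture: there is a cancellative monoid, which can even be chosen
finitely presented, that is not lunar and whose Hankel system has SAP. We also
prove that SAP does imply lunarity under a finiteness condition, for instance
if every element has only finitely many right divisors.
\end{abstract}

\section{Introduction}

\subsection*{The question}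

Let $\mathcal M$ be a monoid with unit $e$ that is cancellative on both sides.
For $t\in\mathcal M$ let $\Gamma_t$ be the operator on $\ell^2(\mathcal M)$
with matrix
\[
\Gamma_t=\big[\mathbf 1_{\{ab=t\}}\big]_{a,b\in\mathcal M},
\qquad\text{i.e.}\quad
\langle\Gamma_t\delta_b,\delta_a\rangle=
\begin{cases}1&\text{if }ab=t,\\0&\text{otherwise.}\end{cases}
\]
By cancellation each row and each column of $\Gamma_t$ contains at most one
$1$, so $\Gamma_t$ is a partial isometry. The family
$\{\Gamma_t\}_{t\in\mathcal M}$ is the \emph{Hankel system} of $\mathcal M$.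
For $\mathcal M=(\mathbb N,+)$ the combinations $\sum_t b_t\Gamma_t$ are the
classical Hankel matrices $[b_{i+j}]$; in general, $\sum_t b_t\Gamma_t=[b_{uv}]_{u,v}$
is the multiplication table of $\mathcal M$ with every product $t$ replaced by
the coefficient $b_t$.

A family $\{x_i\}_{i\in I}$ in a $C^*$-algebra $A$ has the
\emph{self-absorption property} (SAP) if for every $C^*$-algebra $B$ and every
finitely supported family $\{b_i\}_{i\in I}$ in $B$,
\begin{equation}\label{eq:sap}
\Big\|\sum_{i} b_i\otimes x_i\otimes\overline{x}_i\Big\|_{B\otimes_{\min}A\otimes_{\min}\overline A}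
=\Big\|\sum_{i} b_i\otimes x_i\Big\|_{B\otimes_{\min}A},
\end{equation}
where $\otimes_{\min}$ is the minimal tensor product and $\overline A$ the
complex conjugate algebra of $A$. We say that $\mathcal M$ \emph{has SAP} if
its Hankel system does, with $A=B(\ell^2(\mathcal M))$.

A cancellative monoid is \emph{lunar} if for all elements
\begin{equation}\label{eq:lunar}
\big(ax=by,\quad cx=dy,\quad az=bw\big)\ \Longrightarrow\ cz=dw .
\end{equation}
Every submonoid of a group is lunar: the hypotheses say
$b^{-1}a=yx^{-1}=d^{-1}c$ and $b^{-1}a=wz^{-1}$, whence $d^{-1}c=wz^{-1}$.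
Lunar monoids have SAP; this is known, and we include a short proof below
(Corollary~\ref{cor:lunar}). Han, Qiu and Wang \cite{HQW} conjectured the
converse as well, so that the local algebraic condition \eqref{eq:lunar} would
be equivalent to the global analytic condition \eqref{eq:sap}.

\subsection*{Why one would believe it}

The left side of \eqref{eq:sap} is the norm of a matrix indexed by
\emph{pairs}: its entry at row $(u,u')$ and column $(v,v')$ is $b_{uv}$ if
$uv=u'v'$, and $0$ otherwise (Section~\ref{sec:graph}). Suppose that
\eqref{eq:lunar} fails, with $\alpha=ax=by$, $\beta=cx=dy$, $\gamma=az=bw$ and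
$cz\neq dw$. Then the matrix of pairs has, at rows $(a,b),(c,d)$ and columns
$(x,y),(z,w)$, the first of the following corners, whereas the original matrix
$[b_{uv}]$ has the second at rows $a,c$ and columns $x,z$, and the third at rows
$b,d$ and columns $y,w$:
\begin{equation}\label{eq:corners}
\begin{pmatrix} b_\alpha&b_\gamma\\ b_\beta&0\end{pmatrix},\qquad
\begin{pmatrix} b_\alpha&b_\gamma\\ b_\beta&b_{cz}\end{pmatrix},\qquad
\begin{pmatrix} b_\alpha&b_\gamma\\ b_\beta&b_{dw}\end{pmatrix}.
\end{equation}
Replacing an entry by $0$ can increase a norm: $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$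
has norm $\sqrt2$, whereas $\begin{pmatrix}1&1\\1&0\end{pmatrix}$ has norm
$\varphi=\frac{1+\sqrt5}2$. So one may hope that a good choice of the
coefficients makes the left side of \eqref{eq:sap} larger than the right side.

This reasoning has a loophole. The family $b$ is finitely supported. If the
equations $ax=\alpha$, $cx=\beta$, $az=\gamma$ have \emph{infinitely} many
solutions, with infinitely many distinct products $cz$, then $b_{cz}=0$ for
some of them, and the original matrix contains the corner with the $0$ after
all. This is the idea of the counterexample. Finiteness of the set of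
solutions closes the loophole.

\subsection*{Results}

\begin{theorem}\label{thm:counter}
Let $\mathcal M_0$ be the monoid with generators $a_i,c_i,x_i,z_i$
$(i\in\mathbb Z)$ and $\alpha,\beta,\gamma$, and with the relations
\[
a_ix_i=\alpha,\qquad c_ix_i=\beta,\qquad a_iz_i=\gamma\qquad(i\in\mathbb Z).
\]
Then $\mathcal M_0$ is cancellative and not lunar, and its Hankel system has
SAP.
\end{theorem}

\begin{theorem}\label{thm:fp}
The finitely presented monoid
\[
\widehat{\mathcal M}=\big\langle a,c,x,z,g,g^{-1}\ \big|\
gg^{-1}=g^{-1}g=1,\ g(ax)=(ax)g,\ g(cx)=(cx)g,\ g(az)=(az)g\big\rangle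
\]
is cancellative and not lunar, and its Hankel system has SAP. Moreover, if
$\mathcal M$ is $\mathcal M_0$ or $\widehat{\mathcal M}$, then the identity
\eqref{eq:sap} holds even for infinitely supported families
$(b_t)_{t\in\mathcal M}$ in $B(K)$, $K$ a Hilbert space, for which
$[b_{st}]_{s,t\in\mathcal M}$ is bounded.
\end{theorem}

For infinitely supported families, both sides of \eqref{eq:sap} are understood
as the norms of the corresponding operator matrices; see \eqref{eq:TS}.

\begin{theorem}\label{thm:finite}
Let $\mathcal M$ be a cancellative monoid with SAP. For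
$\alpha,\beta,\gamma\in\mathcal M$ let $P(\alpha,\beta,\gamma)$ be the set of
all $p\in\mathcal M$ for which there are (necessarily unique) elements
$a_p,c_p,z_p$ with
\[
a_pp=\alpha,\qquad c_pp=\beta,\qquad a_pz_p=\gamma .
\]
If $P(\alpha,\beta,\gamma)$ is finite, then $c_pz_p$ is the same for all
$p\in P(\alpha,\beta,\gamma)$. Consequently, if every element of a cancellative
monoid $\mathcal M$ has only finitely many right divisors (for example, if
$\mathcal M$ is finitely generated with length-preserving relations), then
$\mathcal M$ is lunar if and only if its Hankel system has SAP.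
\end{theorem}

Here $p$ is a right divisor of $t$ if $t=up$ for some $u$. In a cancellative
monoid with SAP, the lunar condition can thus fail only at triples with
$P(\alpha,\beta,\gamma)$ infinite, and Theorems~\ref{thm:counter} and
\ref{thm:fp} show that it can indeed fail there.

Section~\ref{sec:graph} translates SAP into a statement about a bipartite graph
and gives a sufficient criterion for it. Section~\ref{sec:MI} studies the
monoid of Theorem~\ref{thm:counter} with an arbitrary index set, and shows by
hand that SAP fails for finite index sets with at least two elements.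
Theorems \ref{thm:counter}, \ref{thm:fp} and \ref{thm:finite} are proved in
Sections \ref{sec:proof1}, \ref{sec:fp} and \ref{sec:converse}.

\section{The coincidence graph}\label{sec:graph}

Let $\mathcal M$ be a cancellative monoid.

\subsection*{From tensor products to matrices}

Represent $B$ faithfully in some $B(K)$; minimal tensor norms are then operator
norms on Hilbert space tensor products. For a Hilbert space $H$ we have
$\overline{B(H)}=B(\overline H)$, and for $H=\ell^2(\mathcal M)$ the canonical
basis identifies $\overline H$ with $H$; under this identification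
$\overline X$ becomes the matrix with entries conjugate to those of $X$. As
$\Gamma_t$ has real entries, $\overline\Gamma_t$ becomes $\Gamma_t$. So the right
and left sides of \eqref{eq:sap} are the norms of the operator matrices
\begin{equation}\label{eq:TS}
T_b=\big[b_{uv}\big]_{u,v\in\mathcal M},\qquad
S_b=\big[b_{uv}\,\mathbf 1_{\{uv=u'v'\}}\big]_{(u,u'),(v,v')\in\mathcal M^2},
\end{equation}
respectively. We use \eqref{eq:TS} for arbitrary families $b=(b_t)$ in $B(K)$.
The norm of an infinite operator matrix is the supremum in $[0,\infty]$ of the
norms of its finite submatrices, and the matrix is bounded if this is finite.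
For finitely supported $b$ both $T_b$ and $S_b$ are bounded, and SAP says that
$\|S_b\|=\|T_b\|$ for all such $b$.

\subsection*{Blocks}

Let $Q=Q_{\mathcal M}$ be the bipartite graph whose two vertex classes are
copies of $\mathcal M^2$: the \emph{rows} $(u,u')$ and the \emph{columns}
$(v,v')$. A row $(u,u')$ and a column $(v,v')$ are adjacent if and only if
$uv=u'v'$, and this common product is the \emph{label} of the edge.
Thus $S_b$ has the entry $b_t$ at every edge with label $t$, and $0$ elsewhere.

A \emph{block} $C$ is a set of rows and columns containing with each vertex all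
its neighbors, that is, a union of connected components. Let $S_b^C$ be the
corresponding submatrix. After permuting rows and columns, a finite submatrix
of $S_b$ is a direct sum of finite submatrices belonging to different
components (and zeros). Suppose that a family of blocks covers all edges. Then
every component with an edge lies in one of these blocks, so
\begin{equation}\label{eq:sup}
\|S_b\|=\sup_C\|S_b^C\| ,
\end{equation}
where $C$ runs through the family.

The diagonal rows $(u,u)$ and columns $(v,v)$ form a block, because
$uv=uv'$ only if $v=v'$, and $uv=u'v$ only if $u=u'$. Its matrix is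
$[b_{uv}]=T_b$. Hence $\|S_b\|\ge\|T_b\|$ for every $b$, and SAP amounts to the
opposite inequality.

\begin{lemma}\label{lem:lunar}
$\mathcal M$ is lunar if and only if every component of $Q$ with an edge is
complete bipartite.
\end{lemma}
\begin{proof}
Condition \eqref{eq:lunar} says: if the column $(z,w)$, the row $(a,b)$, the
column $(x,y)$ and the row $(c,d)$ form a walk in $Q$, in this order, then
$(z,w)$ and $(c,d)$ are adjacent. This holds if components with an edge are
complete bipartite. Conversely, suppose that it holds. A walk between a row and
a column has an odd number of edges, and if there are at least three, the first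
three can be replaced by a single edge. So a row and a column in the same
component are adjacent.
\end{proof}

\subsection*{Copying blocks}

To prove $\|S_b^C\|\le\|T_b\|$ we look for $S_b^C$ inside $T_b$. The entries of
$T_b$ are indexed by products, so at an edge the product must be the label. At
a non-edge, where $S_b^C$ has the entry $0$, the product should not be in the
support of $b$. As we only have to treat finite submatrices and one $b$ at a
time, the copy may depend on both.

\begin{definition}
A block $C$ is \emph{copyable} if for all finite sets $R$ of rows and $D$ of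
columns of $C$ and every finite set $F\subset\mathcal M$ there are injective
maps $\rho:R\to\mathcal M$ and $\kappa:D\to\mathcal M$ such that, for $r\in R$
and $d\in D$,
\[
\rho(r)\kappa(d)\ \begin{cases}
=\text{the label of the edge } rd&\text{if $r,d$ are adjacent,}\\
\notin F&\text{otherwise.}\end{cases}
\]
\end{definition}

\begin{lemma}\label{lem:complete}
A block that contains an edge and is complete bipartite is copyable.
\end{lemma}
\begin{proof}
Put $\rho(u,u')=u$ and $\kappa(v,v')=v$. There are no non-edges, and the label
at $(u,u')$, $(v,v')$ is $uv$. Fix a column $(v,v')$ of the block. All rows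
$(u,u')$ of the block satisfy $u'v'=uv$, so $u$ determines $u'$ by cancellation
and $\rho$ is injective. In the same way $\kappa$ is injective.
\end{proof}

\begin{proposition}\label{prop:copy}
Suppose that every edge of $Q$ lies in a copyable block. Then
$\|S_b\|=\|T_b\|$ for every Hilbert space $K$ and every family
$(b_t)_{t\in\mathcal M}$ in $B(K)$ for which $T_b$ is bounded. In particular,
$\mathcal M$ has SAP.
\end{proposition}
\begin{proof}
Since $\|S_b\|\ge\|T_b\|$, by \eqref{eq:sup} it suffices to show that
$|\langle Y\xi,\eta\rangle|\le\|T_b\|\,\|\xi\|\,\|\eta\|$ for every submatrix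
$Y$ of $S_b^C$ on finite sets $R$, $D$, where $C$ is a copyable block, and for
all $\xi=(\xi_d)\in K^D$, $\eta=(\eta_r)\in K^R$. The column of $T_b$ with
index $e$ has the entries $b_u$, so for $\zeta\in K$
\[
\sum_{u\in\mathcal M}\|b_u\zeta\|^2=\|T_b(\zeta\otimes\delta_e)\|^2<\infty .
\]
Hence for every $\varepsilon>0$ the set
\[
F=\{t\in\mathcal M:\ |\langle b_t\xi_d,\eta_r\rangle|\ge\varepsilon
\text{ for some }r\in R,\ d\in D\}
\]
is finite. Choose $\rho,\kappa$ for $R,D,F$. By injectivity,
$X=[b_{\rho(r)\kappa(d)}]_{r\in R,d\in D}$ is a submatrix of $T_b$, so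
$\|X\|\le\|T_b\|$. The matrices $X$ and $Y$ agree at edges. At a non-edge $Y$
has the entry $0$, and $X$ has an entry $b_t$ with $t\notin F$. Therefore
\[
|\langle Y\xi,\eta\rangle|\le|\langle X\xi,\eta\rangle|+\varepsilon|R||D|
\le\|T_b\|\,\|\xi\|\,\|\eta\|+\varepsilon|R||D| ,
\]
and $\varepsilon>0$ was arbitrary.
\end{proof}

If $b$ is finitely supported, one can simply take $F=\operatorname{supp}b$;
then $X=Y$.

\begin{corollary}\label{cor:lunar}
Every lunar monoid has SAP.
\end{corollary}
\begin{proof}
Combine Lemmas \ref{lem:lunar} and \ref{lem:complete} with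
Proposition~\ref{prop:copy}.
\end{proof}

\section{The monoids $\mathcal M_I$}\label{sec:MI}

A natural way to build a non-lunar monoid is to impose the three hypotheses of
\eqref{eq:lunar} on otherwise free generators. We allow any number of solutions
of these equations. For a set $I$, let $\mathcal M_I$ be
the monoid with generators $a_i,c_i,x_i,z_i$ $(i\in I)$ and
$\alpha,\beta,\gamma$, and with the relations
\[
a_ix_i=\alpha,\qquad c_ix_i=\beta,\qquad a_iz_i=\gamma\qquad(i\in I),
\]
so that $\mathcal M_0=\mathcal M_{\mathbb Z}$. We write $h$ for a letter type in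
$\{a,c\}$ and $k$ for one in $\{x,z\}$, and call $(h,k)$ \emph{admissible} if it
is $(a,x)$, $(c,x)$ or $(a,z)$. Then $h_ik_i\in\{\alpha,\beta,\gamma\}$ does not
depend on $i$, and different admissible pairs give different letters.

\subsection*{Normal forms}

Consider the rewriting rules $a_ix_i\to\alpha$, $c_ix_i\to\beta$,
$a_iz_i\to\gamma$. They shorten words, so rewriting terminates. Left-hand sides
begin with a letter $a_i$ or $c_i$ and end with a letter $x_i$ or $z_i$, so two
different occurrences of left-hand sides in a word are disjoint and can be
replaced in either order. By Newman's lemma (a terminating, locally confluent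
rewriting system is confluent) every word has exactly one irreducible form.
Hence we may regard $\mathcal M_I$ as the set of \emph{irreducible} words, those
without a factor $a_ix_i$, $c_ix_i$ or $a_iz_i$.

The product of irreducible words $u,v$ is their concatenation, unless the last
letter of $u$ and the first letter of $v$ form a left-hand side. In that case
these two letters are replaced by $\alpha$, $\beta$ or $\gamma$, and the result
is irreducible because these letters occur in no left-hand side. Three
facts will be used repeatedly:
\begin{itemize}
\item[(i)] For irreducible $f,f'$ the words $fh_i$ and $k_if'$ are irreducible,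
because no left-hand side ends in a letter $h_i$ or begins with a letter $k_i$.
So $fh_i$ determines $f,h,i$, and $k_if'$ determines $k,i,f'$.
\item[(ii)] For irreducible $f,f'$ the word $fc_iz_if'$ is irreducible, by (i)
and because $c_iz_i$ is not a left-hand side.
\item[(iii)] Let $\ell$ be the additive weight with $\ell=1$ on
$a_i,c_i,x_i,z_i$ and $\ell=2$ on $\alpha,\beta,\gamma$. The relations respect
it, so it is well defined on $\mathcal M_I$, and $\ell(s)=0$ only for $s=e$.
\end{itemize}

\begin{proposition}\label{prop:canc}
$\mathcal M_I$ is cancellative. It is not lunar if $|I|\ge2$.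
\end{proposition}
\begin{proof}
For cancellation it suffices that left and right multiplication by each letter
are injective. Let $w$ be irreducible.
\begin{itemize}
\item $a_iw$ is $\alpha w'$ if $w=x_iw'$, it is $\gamma w'$ if $w=z_iw'$, and
the word $a_iw$ otherwise.
\item $c_iw$ is $\beta w'$ if $w=x_iw'$, and the word $c_iw$ otherwise.
\item $wx_i$ is $w'\alpha$ if $w=w'a_i$, it is $w'\beta$ if $w=w'c_i$, and the
word $wx_i$ otherwise.
\item $wz_i$ is $w'\gamma$ if $w=w'a_i$, and the word $wz_i$ otherwise.
\item All other multiplications by a letter are concatenations.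
\end{itemize}
In each of the first four lines the first (respectively last) letter of the
result tells which case has occurred, and then $w$ can be read off.
Concatenation with a letter is clearly injective.

If $i\ne j$, then $a_ix_i=a_jx_j$, $c_ix_i=c_jx_j$ and $a_iz_i=a_jz_j$, but
$c_iz_i\ne c_jz_j$, since these are distinct irreducible words.
\end{proof}

\subsection*{Finitely many indices: the expected failure}

Before passing to infinite $I$, let us see the heuristic of the introduction at
work.

\begin{example}\label{ex:finite}
Let $I=\{1,\dots,n\}$ with $2\le n<\infty$. We show by hand that $\mathcal M_I$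
does not have SAP. Let $E_{jk}$ be the matrix units of $M_2(\mathbb C)$, put
$s=n^{-1/2}$ and
\[
b_\alpha=E_{11},\qquad b_\gamma=E_{12},\qquad b_\beta=E_{21},\qquad
b_{c_iz_i}=-sE_{22}\quad(1\le i\le n),
\]
and $b_t=0$ for all other $t$. By the description of products, the only
factorizations of these $n+3$ elements are $t=e\cdot t=t\cdot e$ and
$\alpha=a_ix_i$, $\beta=c_ix_i$, $\gamma=a_iz_i$, $c_iz_i=c_i\cdot z_i$. So
$T_b$ is, up to zeros, the direct sum of row $e$, column $e$ and the $n$ corners
\[
\begin{pmatrix}b_\alpha&b_\gamma\\b_\beta&b_{c_iz_i}\end{pmatrix}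
\qquad(\text{rows }a_i,c_i,\ \text{columns }x_i,z_i).
\]
Since $\sum_tb_tb_t^*=\sum_tb_t^*b_t=2E_{11}+(1+ns^2)E_{22}=2\cdot 1$, the row
and the column have norm $\sqrt2$. For a scalar matrix $m$ we have
$\sum_{j,k}m_{jk}E_{jk}\otimes E_{jk}=VmV^*$ with the isometry
$Ve_k=e_k\otimes e_k$; so each corner has the norm of
$\begin{pmatrix}1&1\\1&-s\end{pmatrix}$. This symmetric matrix has trace
$1-s\ge0$ and determinant $-(1+s)$, so its norm is its larger eigenvalue
\[
\lambda(s)=\tfrac12\Big(1-s+\sqrt{(1+s)^2+4}\Big),
\]
a strictly decreasing function of $s\geq 0$ with $\lambda(0)=\varphi$. Thus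
$\|T_b\|=\max\{\sqrt2,\lambda(n^{-1/2})\}<\varphi$. On the other hand, $S_b$ has
at rows $(a_1,a_2),(c_1,c_2)$ and columns $(x_1,x_2),(z_1,z_2)$ the corner
\[
\begin{pmatrix}b_\alpha&b_\gamma\\b_\beta&0\end{pmatrix},
\qquad\text{of norm}\quad
\left\|\begin{pmatrix}1&1\\1&0\end{pmatrix}\right\|=\varphi,
\]
because $c_1z_1\ne c_2z_2$. Hence $\|S_b\|\geq\varphi>\|T_b\|$.
\end{example}

The matrix coefficients serve to keep row $e$ and column $e$ of $T_b$ small. With
the scalar coefficients $b_\alpha=b_\beta=b_\gamma=1$, for example, row $e$ has
norm at least $\sqrt3>\varphi$, and the corner of $S_b$ would prove nothing. Note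
also that in the example all $n$ entries $b_{c_iz_i}$ are corrected, each by an
amount $n^{-1/2}$, and that $\lambda(n^{-1/2})\to\varphi$ as $n\to\infty$. For
infinite $I$ a finitely supported $b$ leaves some corner uncorrected.

\section{The block structure of $\mathcal M_0$}\label{sec:proof1}

So far we have looked at one corner of $S_b$; to prove SAP we must understand
all of $Q$. An edge is a pair of factorizations $uv=u'v'$ of one element. The
weight $\ell$ lets us compare where the two factorizations cut the irreducible
word of this element.

\begin{lemma}\label{lem:fact}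
Let $uv=u'v'$ in $\mathcal M_I$ with $\ell(u)\le\ell(u')$. Then one of the
following holds.
\begin{enumerate}
\item[(1)] $u'=us$ and $v=sv'$ for some $s\in\mathcal M_I$.
\item[(2)] $\ell(u)=\ell(u')$, and there are $i\ne j$ in $I$,
$f,f'\in\mathcal M_I$ and an admissible pair $(h,k)$ with
$u=fh_i$, $u'=fh_j$, $v=k_if'$, $v'=k_jf'$.
\end{enumerate}
\end{lemma}
\begin{proof}
Let $t_1\cdots t_L$ be the irreducible word of $uv$. By the description of
products, $(u,v)$ has one of two forms:
\begin{itemize}
\item a \emph{boundary cut} $(t_1\cdots t_r,\ t_{r+1}\cdots t_L)$, $0\le r\le L$;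
\item an \emph{inside cut} $(t_1\cdots t_{r-1}h_i,\ k_it_{r+1}\cdots t_L)$,
$1\le r\le L$, where $(h,k)$ is the admissible pair with
$h_ik_i=t_r\in\{\alpha,\beta,\gamma\}$.
\end{itemize}
For an inside cut,
$\ell(t_1\cdots t_{r-1})<\ell(u)=\ell(t_1\cdots t_r)-1<\ell(t_1\cdots t_r)$.
So $\ell(u)$ determines the kind of cut and $r$, hence $(u,v)$ up to the index
$i$ of an inside cut. The same holds for $(u',v')$. Moreover, if
$\ell(u')\ge\ell(t_1\cdots t_r)$, then $t_1\cdots t_r$ is a prefix of the word
$u'$.

Suppose $\ell(u)=\ell(u')$. Either $(u,v)=(u',v')$, which is (1) with $s=e$, or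
both are inside cuts of the same letter with indices $i\ne j$, which is (2).

Suppose $\ell(u)<\ell(u')$. If $u=t_1\cdots t_r$ is a boundary cut, then the
word $u$ is a prefix of the word $u'$, so $u'=us$. If
$u=t_1\cdots t_{r-1}h_i$ is an inside cut, then
$\ell(u')\ge\ell(u)+1=\ell(t_1\cdots t_r)$. Hence $u'=t_1\cdots t_rw'$ as words,
and $u'=us$ with $s=k_iw'$, because $h_ik_i=t_r$. In both cases
$usv'=u'v'=uv$, and cancellation gives $v=sv'$.
\end{proof}

The two alternatives yield two kinds of blocks.

\subsection*{Blocks of type $s$}

Let $\mathcal M$ be any cancellative monoid and $s\in\mathcal M$. Let $C_s$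
consist of the rows $(u,us)$ and the columns $(sv,v)$, with
$u,v\in\mathcal M$. For all $u,v,v'$ we have
$uv=usv'$ if and only if $v=sv'$; for all $u,u',v'$ we have $usv'=u'v'$ if and
only if $u'=us$. So $C_s$ is closed under adjacency, and all its rows are
adjacent to all its columns. By Lemma~\ref{lem:complete}, $C_s$ is copyable.
Interchanging the two coordinates gives the copyable block $C_s'$ with rows
$(us,u)$ and columns $(v,sv)$.

\subsection*{Blocks of type $(i,j)$}

For $i\ne j$ in $I$ let $C_{ij}$ consist of the rows $(fh_i,fh_j)$,
$h\in\{a,c\}$, and the columns $(k_if',k_jf')$, $k\in\{x,z\}$, where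
$f,f'\in\mathcal M_I$. The point is that the indices $i,j$ do not show in the
labels. So $C_{ij}$ can be copied into $T_b$ at any single index $N$, and for
infinite $I$ this $N$ can be chosen outside the reach of $b$.

\begin{lemma}\label{lem:Cij}
$C_{ij}$ is a block. The row $(fh_i,fh_j)$ and the column $(k_if',k_jf')$ are
adjacent if and only if $(h,k)$ is admissible, and the label is then
$fh_ik_if'$. If $I$ is infinite, $C_{ij}$ is copyable.
\end{lemma}
\begin{proof}
Let the row $(fh_i,fh_j)$ be adjacent to a column $(v,v')$. Its two entries have
equal weight and are different. So (1) of Lemma~\ref{lem:fact} is impossible,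
since it would force $\ell(s)=0$, hence $s=e$ and equal entries. In (2),
comparing $fh_i$ and $fh_j$ with the
given expressions by means of (i) of Section~\ref{sec:MI} identifies
$f,h,i,j$, and $(v,v')$ is a column of $C_{ij}$. Now let the column
$(k_if',k_jf')$ be adjacent to a row $(u,u')$. Its entries have equal weight,
hence so do $u$ and $u'$. Again (1) would force $s=e$ and $k_if'=k_jf'$, which
is false. By (i), case (2) identifies $k,i,j,f'$, so $(u,u')$ is a row of
$C_{ij}$. Thus $C_{ij}$ is a block.

If $(h,k)$ is admissible, $h_ik_i=h_jk_j$ and the row and column are adjacent.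
The only other pair is $(c,z)$; here $fc_iz_if'=fc_jz_jf'$ would give
$c_iz_i=c_jz_j$ by cancellation, which is false.

Finally, let $I$ be infinite, and let $R$, $D$, $F$ be finite sets as in the
definition of copyability. Choose $N\in I$ such that the letter $c_N$ occurs in
no irreducible word in $F$, and put
\[
\rho(fh_i,fh_j)=fh_N,\qquad \kappa(k_if',k_jf')=k_Nf' .
\]
By (i) these maps are well defined and injective. For admissible $(h,k)$ the
product is $fh_Nk_Nf'=fh_ik_if'$, the label. At the non-edges, $(h,k)=(c,z)$
and the product is $fc_Nz_Nf'$, an irreducible word by (ii) that contains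
$c_N$; so it is not in $F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Proposition~\ref{prop:canc}, $\mathcal M_0=\mathcal M_{\mathbb Z}$ is
cancellative and not lunar. Let a row $(u,u')$ and a column $(v,v')$ be
adjacent. If $\ell(u)\le\ell(u')$, Lemma~\ref{lem:fact} puts the edge into some
$C_s$ or some $C_{ij}$. If $\ell(u)>\ell(u')$, the lemma applied with the two
factorizations interchanged gives (1), that is $u=u's$ and $v'=sv$, and the edge
lies in $C_s'$. All these blocks are copyable, so Proposition~\ref{prop:copy}
gives SAP, and $\|S_b\|=\|T_b\|$ whenever $T_b$ is bounded.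
\end{proof}

\begin{remark}
The proof works for every infinite $I$. If $|I|\le1$, case (2) of
Lemma~\ref{lem:fact} does not occur, so every edge lies in some $C_s$ or $C_s'$.
These blocks are complete bipartite, and $\mathcal M_I$ is lunar by
Lemma~\ref{lem:lunar}. With Corollary~\ref{cor:lunar} and
Example~\ref{ex:finite}, $\mathcal M_I$ has SAP if and only if $|I|\le1$ or $I$
is infinite.
\end{remark}

\section{A finitely presented counterexample}\label{sec:fp}

The monoid $\mathcal M_0$ needs infinitely many generators, but they form a few
orbits under an automorphism. Adjoining this automorphism as an invertible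
element gives a finitely presented monoid. We first check that adjoining an
automorphism is harmless for our criterion.

Let $\mathcal N$ be a cancellative monoid and $\sigma$ an automorphism of
$\mathcal N$. The monoid $\widehat{\mathcal N}=\mathcal N\rtimes_\sigma\mathbb Z$
consists of the elements $wg^m$ ($w\in\mathcal N$, $m\in\mathbb Z$, both unique)
with the product
\[
(wg^m)(w'g^{m'})=w\,\sigma^m(w')\,g^{m+m'},\qquad\text{so that } gw=\sigma(w)g .
\]
It contains $\mathcal N$, and $g$ is invertible. The map $\deg(wg^m)=m$ is a
homomorphism to $\mathbb Z$, and the elements of degree $0$ are those of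
$\mathcal N$. The monoid is cancellative: in an equation
$(wg^m)(vg^n)=(w'g^{m'})(v'g^{n'})$ in which the left, respectively the right,
factors on both sides coincide, degrees show that $m=m'$ and $n=n'$. What
remains is $w\sigma^m(v)=w\sigma^m(v')$, respectively
$w\sigma^m(v)=w'\sigma^m(v)$. Now $\mathcal N$ is cancellative and $\sigma^m$ is
injective.

\begin{proposition}\label{prop:semi}
If every edge of $Q_{\mathcal N}$ lies in a copyable block, then every edge of
$Q_{\widehat{\mathcal N}}$ lies in a copyable block.
\end{proposition}
\begin{proof}
We choose coordinates in which the powers of $g$ drop out of the adjacency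
relation. Every row of $Q_{\widehat{\mathcal N}}$ can be written uniquely in the
first of the following forms, and every column in the second,
\[
(g^du,\ g^du'g^m),\qquad (vg^n,\ g^{-m}v'g^n),
\]
with $u,u',v,v'\in\mathcal N$ and integers $d,m,n$. Indeed, for a row $(U,U')$
one must take $d=\deg U$, $m=\deg U'-d$, $u=g^{-d}U$, $u'=g^{-d}U'g^{-m}$, and
then $u,u'$ have degree $0$. For a column $(V,V')$ one must take $n=\deg V$,
$m=n-\deg V'$, $v=Vg^{-n}$, $v'=g^mV'g^{-n}$. We call $m$ the \emph{shift} of
the row or column.

Consider a row of shift $m$ and a column of shift $\tilde m$, with the other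
coordinates as above. The product of the first entries has degree $d+n$, that
of the second entries $d+m-\tilde m+n$. If they are adjacent, then
$m=\tilde m$. If $m=\tilde m$, the products are $g^d\,uv\,g^n$ and
$g^d\,u'v'\,g^n$. So row and column are adjacent if and only if they have the
same shift and $uv=u'v'$ in $\mathcal N$, and the label is then $g^d\,uv\,g^n$.

For a block $C$ of $Q_{\mathcal N}$ and $m\in\mathbb Z$, let $C^{(m)}$ consist
of all rows of shift $m$ with $(u,u')\in C$ and all columns of shift $m$ with
$(v,v')\in C$. This is a block. As $C$ runs through the copyable blocks of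
$Q_{\mathcal N}$ and $m$ through $\mathbb Z$, the blocks $C^{(m)}$ contain all
edges. It remains to copy $C^{(m)}$ when $C$ is copyable. Let finite sets
$\widehat R$, $\widehat D$ of rows and columns of $C^{(m)}$ and a finite set
$\widehat F\subset\widehat{\mathcal N}$ be given. Let $R$ be the set of pairs
$(u,u')$ and $D$ the set of pairs $(v,v')$ that occur in them, and
\[
F=\mathcal N\cap\{g^{-d}tg^{-n}:\ t\in\widehat F,\ d,n\text{ occurring in }
\widehat R,\widehat D\},
\]
a finite set. Take $\rho,\kappa$ for $C,R,D,F$ and put
\[
\widehat\rho(g^du,g^du'g^m)=g^d\rho(u,u'),\qquad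
\widehat\kappa(vg^n,g^{-m}v'g^n)=\kappa(v,v')g^n .
\]
The value of $\widehat\rho$ determines $d$ (its degree), then $\rho(u,u')$, then
$(u,u')$; so $\widehat\rho$ is injective, and likewise $\widehat\kappa$. The
product of the two values is $g^d\,\rho(u,u')\kappa(v,v')\,g^n$. At an edge it
is $g^d\,uv\,g^n$, the label. At a non-edge $\rho(u,u')\kappa(v,v')$ is an
element of $\mathcal N$ outside $F$, so the product is not in $\widehat F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fp}]
Let $\sigma$ be the automorphism of $\mathcal M_0$ that raises all indices of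
$a_i,c_i,x_i,z_i$ by $1$ and fixes $\alpha,\beta,\gamma$; it permutes the
defining relations. We show that $\widehat{\mathcal M}$ is isomorphic to
$\mathcal M_0\rtimes_\sigma\mathbb Z$. For a letter type $y\in\{a,c,x,z\}$ put
$y\mapsto y_0$, and let $g^{\pm1}\mapsto g^{\pm1}$. This defines a homomorphism
$\widehat{\mathcal M}\to\mathcal M_0\rtimes_\sigma\mathbb Z$, because there
$a_0x_0=\alpha$, $c_0x_0=\beta$, $a_0z_0=\gamma$ commute with $g$. Conversely, put
\[
y_i\mapsto g^iyg^{-i},\qquad \alpha\mapsto ax,\quad\beta\mapsto cx,\quad
\gamma\mapsto az .
\]
As $g$ commutes with $ax,cx,az$ in $\widehat{\mathcal M}$, the relations of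
$\mathcal M_0$ are respected; for instance, $a_ix_i$ goes to
$g^iaxg^{-i}=ax$. So we get a homomorphism
$\psi:\mathcal M_0\to\widehat{\mathcal M}$. On generators, and hence everywhere,
$\psi(\sigma(w))=g\psi(w)g^{-1}$, so $wg^m\mapsto\psi(w)g^m$ is a homomorphism
$\mathcal M_0\rtimes_\sigma\mathbb Z\to\widehat{\mathcal M}$. The two maps are
inverse to each other on generators: $y\mapsto y_0\mapsto y$, and
$y_i\mapsto g^iyg^{-i}\mapsto g^iy_0g^{-i}=\sigma^i(y_0)=y_i$,
$\alpha\mapsto ax\mapsto a_0x_0=\alpha$, $\beta\mapsto cx\mapsto c_0x_0=\beta$,
$\gamma\mapsto az\mapsto a_0z_0=\gamma$.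

As seen above, $\mathcal M_0\rtimes_\sigma\mathbb Z$ is cancellative. It
contains $\mathcal M_0$, so it is not lunar. By the proof of
Theorem~\ref{thm:counter}, every edge of $Q_{\mathcal M_0}$ lies in a copyable
block. By Proposition~\ref{prop:semi} the same holds for
$Q_{\widehat{\mathcal M}}$, and Proposition~\ref{prop:copy} yields SAP of
$\widehat{\mathcal M}$ as well as $\|S_b\|=\|T_b\|$ for both monoids and all
families with $T_b$ bounded.
\end{proof}

\section{The converse under finiteness}\label{sec:converse}

We now prove Theorem~\ref{thm:finite}. The elements $a_p,c_p,z_p$ are unique by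
cancellation. In Example~\ref{ex:finite} we made $\|T_b\|$ small by putting
negative coefficients at the elements $c_iz_i$. In a general monoid the mixed
products $c_qz_p$, $q\ne p$, may coincide with each other or with some
$c_rz_r$, so that these coefficients also link different corners of $T_b$ and
may enlarge its norm. The remedy is to start from coefficients for which $T_b$
attains its norm $\varphi$ on a space spanned by vectors $v_p$, $p\in P$, one for
each corner. We then add a perturbation of size $\varepsilon$ that treats all
products $c_qz_p$ alike and balances them against all products $a_qp$. On the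
vectors $v_p$ the two contributions cancel, and $\|T_b\|$ grows only by a
multiple of $\varepsilon^2$. In the relevant corner of $S_b$ only the
contribution from the $a_qp$ is visible, because
$c_{p_0}z_{p_0}\ne c_{p_1}z_{p_1}$, and $\|S_b\|$ exceeds $\varphi$ by a multiple
of $\varepsilon$.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Let $P=P(\alpha,\beta,\gamma)$ be finite, and suppose that $p_0,p_1\in P$ satisfy
$c_{p_0}z_{p_0}\ne c_{p_1}z_{p_1}$. We construct a finitely supported family $b$
in $M_2(\mathbb C)$ with $\|S_b\|>\|T_b\|$; this contradicts SAP.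

\smallskip
\emph{The family.} Put
\[
G=\{a_qp:\ p,q\in P\},\qquad \Theta=\{c_qz_p:\ p,q\in P\} .
\]
These sets are finite; this is where finiteness of $P$ enters. Recall
$\varphi=\frac{1+\sqrt5}2$. For $\varepsilon>0$ let
\[
b_t=\begin{pmatrix}
\mathbf 1_{\{t=\alpha\}}+\varepsilon\,\mathbf 1_{\{t\in G\}}&\mathbf 1_{\{t=\gamma\}}\\[2pt]
\mathbf 1_{\{t=\beta\}}&-\varepsilon\varphi^2\,\mathbf 1_{\{t\in\Theta\}}
\end{pmatrix}\qquad(t\in\mathcal M).
\]
Whatever coincidences there are between $\alpha,\beta,\gamma$ and elements of $G$
and $\Theta$, we have $T_b=T_0+\varepsilon\Delta$ on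
$\mathbb C^2\otimes\ell^2(\mathcal M)$, where
\[
T_0=\begin{pmatrix}\Gamma_\alpha&\Gamma_\gamma\\\Gamma_\beta&0\end{pmatrix},\qquad
\Delta=\begin{pmatrix}\sum_{t\in G}\Gamma_t&0\\0&-\varphi^2\sum_{t\in\Theta}\Gamma_t\end{pmatrix},
\qquad \|\Delta\|\le \omega:=\max\{|G|,\varphi^2|\Theta|\}<\infty .
\]
Let
\[
\mu=\frac{\varphi}{\sqrt{\varphi^2+1}},\qquad\nu=\frac1{\sqrt{\varphi^2+1}},\qquad
J=\begin{pmatrix}1&1\\1&0\end{pmatrix} .
\]
Since $\varphi^2=\varphi+1$, we have
$J(\mu,\nu)^{\mathsf T}=\varphi(\mu,\nu)^{\mathsf T}$. The other eigenvalue of
$J$ is $-1/\varphi$, with eigenvector $(-\nu,\mu)^{\mathsf T}$.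

\smallskip
\emph{Lower bound for $\|S_b\|$.} Consider the rows $(a_{p_0},a_{p_1})$,
$(c_{p_0},c_{p_1})$ of $S_b$, taken with the first, respectively second, basis
vector of $\mathbb C^2$. Take the columns $(p_0,p_1)$, $(z_{p_0},z_{p_1})$ in
the same way. The entries are $(b_\alpha)_{11}=1+\varepsilon$ (as
$\alpha=a_pp\in G$), $(b_\gamma)_{12}=1$, $(b_\beta)_{21}=1$ and, because
$c_{p_0}z_{p_0}\ne c_{p_1}z_{p_1}$, finally $0$. Hence
\begin{equation}\label{eq:lower}
\|S_b\|\ge\left\langle\begin{pmatrix}1+\varepsilon&1\\1&0\end{pmatrix}
\begin{pmatrix}\mu\\\nu\end{pmatrix},\begin{pmatrix}\mu\\\nu\end{pmatrix}\right\rangle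
=\varphi+\varepsilon\mu^2 .
\end{equation}

\smallskip
\emph{Structure of $T_0$.} We write $(u,1),(u,2)$ for the rows and
$(v,1),(v,2)$ for the columns of the matrix $T_0$. Its nonzero entries are equal
to $1$ and are of three kinds: $\alpha$-entries at row $(u,1)$ and column
$(v,1)$ with $uv=\alpha$, $\gamma$-entries at row $(u,1)$ and column $(v,2)$ with
$uv=\gamma$, and $\beta$-entries at row $(u,2)$ and column $(v,1)$ with
$uv=\beta$. By cancellation each row and
each column meets at most one entry of each kind. Regard the entries as edges
between rows and columns. An $\alpha$-edge between the row $(a,1)$ and the column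
$(p,1)$ can be continued from the column $(p,1)$ only by a $\beta$-edge to some
row $(c,2)$, and from the row $(a,1)$ only by a $\gamma$-edge to some column
$(z,2)$; the vertices $(c,2)$ and $(z,2)$ have
no further edges. A component without an $\alpha$-edge is a single edge, or an
isolated vertex. So every component is part of a path
\[
\underset{\text{row}}{(c,2)}\ \overset{\beta}{\text{---}}\
\underset{\text{column}}{(p,1)}\ \overset{\alpha}{\text{---}}\
\underset{\text{row}}{(a,1)}\ \overset{\gamma}{\text{---}}\
\underset{\text{column}}{(z,2)},
\]
and the components with three edges correspond exactly to the elements $p\in P$,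
with $a=a_p$, $c=c_p$, $z=z_p$. On such a component, with rows
$(a_p,1),(c_p,2)$ and columns $(p,1),(z_p,2)$, the operator $T_0$ is the matrix
$J$. On all other components its norm is at most $\sqrt2$.

With $e_1,e_2$ the basis of $\mathbb C^2$, let
\[
v_p=\mu\,e_1\otimes\delta_p+\nu\,e_2\otimes\delta_{z_p},\qquad
w_p=\mu\,e_1\otimes\delta_{a_p}+\nu\,e_2\otimes\delta_{c_p}\qquad(p\in P).
\]
Each family is orthonormal because different $p$ belong to different
components. Let $X$ and $Y$ be the spans of the $v_p$ and of the $w_p$. Then
$T_0v_p=\varphi w_p$, and $T_0$ maps $X^\perp$ into $Y^\perp$ with norm at most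
$\sqrt2<\varphi$. Indeed, on the three-edge components the vector
$-\nu\,e_1\otimes\delta_p+\mu\,e_2\otimes\delta_{z_p}$ orthogonal to $v_p$ is
sent to $-1/\varphi$ times the corresponding vector orthogonal to $w_p$.

\smallskip
\emph{Upper bound for $\|T_b\|$.} For all $p,q\in P$ we have $a_qp\in G$ and
$c_qz_p\in\Theta$, so
\[
\langle\Delta v_p,w_q\rangle
=\mu^2\sum_{t\in G}\mathbf 1_{\{a_qp=t\}}-\varphi^2\nu^2\sum_{t\in\Theta}\mathbf 1_{\{c_qz_p=t\}}
=\mu^2-\varphi^2\nu^2=0 .
\]
Thus the component of $\Delta$ from $X$ to $Y$ vanishes. With respect to
$X\oplus X^\perp$ and $Y\oplus Y^\perp$, the operator $T_b=T_0+\varepsilon\Delta$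
therefore has the form
\[
\begin{pmatrix}\varphi\, W&\varepsilon\Delta_{12}\\ \varepsilon\Delta_{21}&T_0'+\varepsilon\Delta_{22}\end{pmatrix},
\qquad \|\Delta_{jk}\|\le \omega,\quad\|T_0'\|\le\sqrt2,
\]
with the unitary $W:X\to Y$, $v_p\mapsto w_p$. By the triangle inequality in each
row, the norm of an operator matrix is at most that of the scalar matrix of the
norms of its entries, and for matrices with nonnegative entries the norm is
monotone in the entries. Hence
$\|T_b\|$ is at most the norm $\lambda$ of
$\begin{pmatrix}\varphi&\varepsilon \omega\\\varepsilon \omega&\theta\end{pmatrix}$ with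
$\theta=\sqrt2+\varepsilon \omega$. Let $\varepsilon$ be so small that
$\theta<\varphi$. This matrix is symmetric with positive entries, so $\lambda$ is
its larger eigenvalue. It satisfies $\lambda\ge\varphi$ and
$(\lambda-\varphi)(\lambda-\theta)=\varepsilon^2\omega^2$, whence
\begin{equation}\label{eq:upper}
\|T_b\|\le\lambda=\varphi+\frac{\varepsilon^2\omega^2}{\lambda-\theta}
\le\varphi+\frac{\varepsilon^2\omega^2}{\varphi-\sqrt2-\varepsilon \omega}.
\end{equation}
The constants $\mu$ and $\omega$ do not depend on $\varepsilon$. So for small
$\varepsilon$ the excess in \eqref{eq:upper}, of order $\varepsilon^2$, is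
smaller than the excess $\varepsilon\mu^2$ in \eqref{eq:lower}, and
$\|T_b\|<\|S_b\|$. This contradiction shows that $c_pz_p$ is constant on $P$.

\smallskip
\emph{The consequence.} If $ax=by=\alpha$, $cx=dy=\beta$ and $az=bw=\gamma$,
then $x,y\in P(\alpha,\beta,\gamma)$ with $c_xz_x=cz$ and $c_yz_y=dw$; conversely,
any two elements of $P(\alpha,\beta,\gamma)$ arise in this way. So a cancellative
monoid $\mathcal M$ is lunar if and only if $p\mapsto c_pz_p$ is constant on
$P(\alpha,\beta,\gamma)$ for all $\alpha,\beta,\gamma$. The set
$P(\alpha,\beta,\gamma)$ consists of right divisors of $\alpha$. If every element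
has only finitely many right divisors, all these sets are finite, and SAP
implies that $\mathcal M$ is lunar. The reverse implication is
Corollary~\ref{cor:lunar}.

Finally, let $\mathcal M$ be finitely generated with length-preserving relations,
and let $t\in\mathcal M$. All words for $t$ have the same length, so there are
finitely many of them. If $t=up$, then concatenating words for $u$ and $p$ gives
a word for $t$, and $p$ is represented by a suffix of it. Hence $t$ has finitely
many right divisors.
\end{proof}

\begin{remark}
In $\mathcal M_0$ we have $P(\alpha,\beta,\gamma)=\{x_i:i\in\mathbb Z\}$. Indeed,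
the common right divisors of $\alpha$ and $\beta$ are $e$ and the $x_i$, and $e$
is excluded since $\alpha$ does not divide $\gamma$ from the left. Here
$a_{x_i}=a_i$, $c_{x_i}=c_i$ and $z_{x_i}=z_i$, so $G$ and $\Theta$ are infinite.
Then $b$ is not finitely supported, and $\Delta$ is not bounded, since all its
entries at the rows $c_i$ and columns $z_j$ of the lower right corner are
$-\varphi^2$. By Theorem~\ref{thm:counter} no other choice of $b$ can help.
\end{remark}

\begin{thebibliography}{9}
\bibitem{HQW} Yong Han, Yanqi Qiu, Zipeng Wang, \emph{Self-absorption of Hankel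
systems on monoids --a seemingly universal property}, arXiv:2407.01048 (2024).
\end{thebibliography}

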